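# Range distorted automorphisms of shifts of finite type need not be group distorted

## 1. Automorphisms whose powers have bounded range

Let $A$ be a primitive (irreducible and aperiodic) square nonnegative integer matrix with spectral radius $\lambda_A>1$, and let $(X_A,\sigma_A)$ be its shift of finite type, a mixing shift with positive topological entropy over a finite alphabet $\mathcal A$. We write $(\sigma x)_i=x_{i+1}$. When $A$ is a $0$–$1$ matrix we use the vertex shift: the alphabet is the index set of $A$, and $x\in X_A$ means that $A(x_i,x_{i+1})=1$ for all $i$. We write $a\to b$ for $A(a,b)=1$ and call $b$ a follower of $a$.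

An **automorphism** is a homeomorphism $\phi:X_A\to X_A$ with $\phi\sigma_A=\sigma_A\phi$. These form the group $\mathrm{Aut}(\sigma_A)$. By the Curtis–Hedlund–Lyndon theorem there is $r\ge 0$ such that $\phi(x)_0$ depends only on $x_{[-r,r]}$; the smallest such $r$ is the **range** $R(\phi)$. On the full shift over $\{0,1\}$, for example, the symbol swap has $R=0$, while $\sigma^n(x)_0=x_n$ gives $R(\sigma^n)=n$ for $n\ge 0$. Substituting one block code into another gives
$$R(\phi\psi)\le R(\phi)+R(\psi). \tag{1}$$

There are two ways to say that the powers of $\phi$ grow slowly. We call $\phi$ **range distorted** if $\lim R(\phi^n)/n=0$. For a countable group $G$ and a finite $F\subset G$, let $L_F(g)$ be the length of the shortest word in $F\cup F^{-1}$ representing $g\in\langle F\rangle$; then $g$ is **group distorted** in $G$ if there is a finite $F$ with $g\in\langle F\rangle$ and $\lim L_F(g^n)/n=0$.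

Is every range distorted automorphism group distorted? We begin with the case where $R(\phi^n)$ does not grow at all.

**Lemma 1.** If $R(\phi^n)$, $n\ge 1$, is bounded, then $\phi$ has finite order, and hence is group distorted in $\mathrm{Aut}(\sigma_A)$.

*Proof.* An automorphism with $R\le r_0$ is determined by a map from words of length $2r_0+1$ to $\mathcal A$, so there are finitely many. By the pigeonhole principle $\phi^i=\phi^j$ for some $i<j$, so $\phi^{j-i}=1$. With $F=\{\phi\}$ the lengths $L_F(\phi^n)$ are bounded. $\square$

The other direction of the question is also short.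

**Lemma 2.** Every group distorted $\phi\in\mathrm{Aut}(\sigma_A)$ is range distorted.

*Proof.* If $C$ bounds $R$ on $F\cup F^{-1}$, then (1) gives $R(\phi^n)\le C\,L_F(\phi^n)$. Divide by $n$. $\square$

What changes when $R(\phi^n)$ is unbounded but sublinear? The pigeonhole argument produces no relation between the powers of $\phi$. The inequality in Lemma 2 bounds $R$ by $L_F$, and we would need to bound $L_F$ by $R$, that is, to write an automorphism of small range as a short word in a fixed finite set. Nothing in the definitions provides this. The source of the question, Scott Schmieding, "Automorphisms of the shift: Lyapunov exponents, entropy, and the dimension representation", arXiv:1803.04060 (2018), states that to the author's knowledge the converse of Lemma 2 is not known. We prove that the statement "for every $A$, every range distorted $\phi\in\mathrm{Aut}(\sigma_A)$ is group distorted" is false.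

**Theorem 1.** For every integer $N\ge 1$ there are a primitive $0$–$1$ matrix $A=A_N$ with $\lambda_A>1$, a $\psi\in\mathrm{Aut}(\sigma_A)$ and a homomorphism $\rho:\mathrm{Aut}(\sigma_A)\to GL_2(\mathbb Z)$ such that

(a) $R(\psi^n)\le 12\lceil\log_3(n+1)\rceil+28$ for all $n\ge 1$, so $\psi$ is range distorted;

(b) $\rho(\psi)=\begin{pmatrix}1&2\\0&1\end{pmatrix}$; consequently for each finite $F$ with $\psi\in\langle F\rangle$ there is $c_F>0$ with $L_F(\psi^n)\ge c_F n$ for all $n\ge 1$. So $\psi$ is not group distorted.

**Theorem 2.** For the same $A_N,\psi$: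

(i) there are $c,c'>0$ with $R(\psi^n)\ge c\log n-c'$, so $R(\psi^n)\asymp\log n$;

(ii) $\psi$ is not group distorted even in $\mathrm{Aut}^{(\infty)}(\sigma_A)=\bigcup_{k\ge 1}\mathrm{Aut}(\sigma_A^k)$, again with linear lower bounds on word length;

(iii) $h_{top}(\sigma_{A_N})\ge\frac14\log N$, so infinitely many pairwise non-conjugate mixing shifts of finite type carry such examples.

The range in (a) is computed in the vertex shift. Passing to the conjugate edge shift replaces $\psi^n$ by $c\psi^nc^{-1}$ for a fixed block code $c$, so $R(\psi^n)$ changes by at most an additive constant; only the constant in (a) is affected. We do not determine for which individual $A$ (full shifts, for example) the converse holds.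

## 2. Unipotent matrices of size two as certificates

The purpose of this section is to find a way to bound $L_F(\psi^n)$ from below for *all* finite $F$ at once. A homomorphism does this if the image of $\psi$ has long powers in the target.

**Lemma 3.** Let $G$ be a group, $\pi:G\to GL_2(\mathbb Z)$ a homomorphism and $g\in G$ with $\pi(g)=g_1:=\begin{pmatrix}1&2\\0&1\end{pmatrix}$. For every finite $F\subset G$ with $g\in\langle F\rangle$ there is $c_F>0$ with $L_F(g^n)\ge c_Fn$ for all $n\ge 1$.

*Proof.* Let $g_2=\begin{pmatrix}1&0\\2&1\end{pmatrix}$ and $\Gamma=\langle g_1,g_2\rangle$. By Sanov's theorem $\Gamma$ is free on $g_1,g_2$ and has finite index in $SL_2(\mathbb Z)$, hence in $GL_2(\mathbb Z)$. Fix a finite symmetric generating set $\Sigma$ of $GL_2(\mathbb Z)$ and a finite set $T\ni 1$ of representatives of the cosets $\Gamma h$, with $1$ representing $\Gamma$.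

Let $\gamma=\sigma_1\cdots\sigma_k\in\Gamma$ with $\sigma_i\in\Sigma$, and let $\tau_i\in T$ represent $\Gamma\sigma_1\cdots\sigma_i$. Then $\tau_0=\tau_k=1$ and
$$\gamma=\prod_{i=1}^k\tau_{i-1}\sigma_i\tau_i^{-1}.$$
Each factor lies in $\Gamma$, because $\Gamma\tau_{i-1}\sigma_i=\Gamma\tau_i$. Only finitely many factors are possible; let $C\ge 1$ bound their lengths with respect to $\{g_1,g_2\}$. Then $\gamma$ has length at most $Ck$ in the free group $\Gamma$. For $\gamma=g_1^n$ that length is $n$, so $L_\Sigma(g_1^n)\ge n/C$.

If $C_F\ge 1$ bounds the $\Sigma$-lengths of the elements of $\pi(F)$, then $n/C\le L_\Sigma(\pi(g)^n)\le C_F\,L_F(g^n)$. $\square$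

The size two matters. The group $GL_1(\mathbb Z)=\{\pm1\}$ detects nothing. In $GL_3(\mathbb Z)$, write $e_{ij}(x)$ for the identity matrix plus $x$ in position $(i,j)$. Then $e_{12}(x)e_{23}(y)e_{12}(-x)e_{23}(-y)=e_{13}(xy)$. So with $F=\{e_{12}(1),e_{23}(1)\}$ and $c=e_{13}(1)$ we have $L_F(c^{k^2})\le 4k$ and $L_F(c)\le4$. Writing $n=k^2+j$ with $0\le j\le 2k$ gives $L_F(c^n)\le 4k+8k\le 12\sqrt n$: this unipotent *is* group distorted.

The task is now to find a shift whose automorphism group acts on a lattice of rank two, together with a slow automorphism acting on it as an infinite-order unipotent.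

## 3. Invariant functionals on ray cylinders

This section attaches to every $0$–$1$ matrix $A$ as above a lattice on which $\mathrm{Aut}(\sigma_A)$ acts.

**Definition.** For $x\in X_A$ and $n\in\mathbb Z$ the *ray cylinder of level $n$* is $U(x,n)=\{y\in X_A:y_i=x_i\text{ for all }i\le n\}$. Let $\mathcal C$ be the family of finite disjoint unions of ray cylinders.

Two ray cylinders are nested or disjoint, and $U(x,n)$ is the disjoint union of the finitely many ray cylinders $U(x^b,n+1)$, one for each follower $b$ of $x_n$, where $x^b$ agrees with $x$ up to $n$ and has $x^b_{n+1}=b$. So finitely many members of $\mathcal C$ can all be cut into ray cylinders of one common level; distinct ray cylinders of the same level are disjoint, and therefore $\mathcal C$ is closed under finite unions, intersections and differences.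

**Definition.** $M$ is the group of finitely additive $\mu:\mathcal C\to\mathbb Z$ such that (i) $\mu(\sigma C)=\mu(C)$ for all $C\in\mathcal C$; (ii) for some $K\ge0$, $\mu(U(x,n))$ depends only on $n$ and $x_{[n-K,n]}$.

**Lemma 4.** $M\cong\{v\in\mathbb Z^{\text{symbols}}:Av=v\}$ via $\mu_v(U(x,n))=v(x_n)$.

*Proof.* Let $\mu\in M$ with $K\ge 1$ in (ii). In $\mu(U(x,n))=\sum_b\mu(U(x^b,n+1))$ the sum runs over followers $b$ of $x_n$, and each term depends only on $n+1$, $x_{[n+1-K,n]}$ and $b$. So the left side depends only on $n$ and $x_{[n-(K-1),n]}$, and $K$ drops by one. Repeating, we reach $K=0$: $\mu(U(x,n))=v_n(x_n)$, and the same identity reads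
$$v_n=Av_{n+1}. \tag{2}$$
Since $\sigma U(x,n)=U(\sigma x,n-1)$, condition (i) gives $v_{n-1}(x_n)=v_n(x_n)$. Every symbol occurs, so $v_n=v$ is independent of $n$ and $Av=v$.

Conversely let $Av=v$ and $C=\bigsqcup_jU(x^j,n_j)$. By $Av=v$, for every $N'\ge\max n_j$ the sum $\sum_jv(x^j_{n_j})$ equals $\sum v(y_{N'})$ over the level-$N'$ ray cylinders $U(y,N')$ contained in $C$. The second sum does not involve the decomposition, and any two decompositions can be compared at a common $N'$. So $\mu_v$ is well defined; it is additive, and (i), (ii) hold. $\square$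

For the full shift on $d\ge 2$ symbols ($A$ all ones), $Av=v$ says that each $v(a)$ equals the sum $\Sigma$ of all values. So $v$ is constant and $\Sigma=d\Sigma$, which gives $v=0$ and $M=0$. This is why the shift below is specially designed.

**Lemma 5.** Let $\phi\in\mathrm{Aut}(\sigma_A)$ and let $\varrho\ge\max(R(\phi),R(\phi^{-1}))$. Then $\phi(U(x,n))$ is a disjoint union of at most $|\mathcal A|^{2\varrho}$ ray cylinders of level $n+\varrho$. Moreover $\phi(C)\in\mathcal C$ for $C\in\mathcal C$, and $\phi^*\mu:=\mu\circ\phi$ maps $M$ to $M$.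

*Proof.* Put $z=\phi(x)$. Points of $\phi(U(x,n))$ agree with $z$ on $(-\infty,n-\varrho]$. Let $y$ agree with $z$ there. Then $\phi^{-1}(y)_i=x_i$ automatically for $i\le n-2\varrho$, so $y\in\phi(U(x,n))$ if and only if $\phi^{-1}(y)_i=x_i$ for $n-2\varrho<i\le n$. That condition depends only on $y_{[n-3\varrho+1,\,n+\varrho]}$. So $\phi(U(x,n))$ is a union of ray cylinders of level $n+\varrho$, one for each occurring word $y_{(n-\varrho,n+\varrho]}$, and there are at most $|\mathcal A|^{2\varrho}$ words.

Now take $\varrho\ge 1$. Whether a word occurs depends on $z_{[n-3\varrho+1,n-\varrho]}$ and $x_{(n-2\varrho,n]}$, hence only on $x_{[n-4\varrho+1,n]}$. By Lemma 4, $\mu$ of a level-$(n+\varrho)$ ray cylinder is a function of its last symbol, which belongs to the word. So $\mu\circ\phi$ satisfies (ii). Condition (i) holds because $\phi$ commutes with $\sigma$, and additivity because $\phi$ is injective. $\square$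

Since $(\phi\psi)^*=\psi^*\phi^*$, the formula
$$\rho(\phi)=(\phi^{-1})^*$$
defines a homomorphism $\rho:\mathrm{Aut}(\sigma_A)\to GL(M)$. To compute it we shall use, for $U,\phi(U)\in\mathcal C$,
$$\mu(\phi U)=\mu(U)+\mu(\phi U\setminus U)-\mu(U\setminus\phi U). \tag{3}$$

## 4. A shift whose points are tapes with walls

We now build a shift of finite type in which a Turing machine head can move. It is important that "this stretch of tape is entirely blank" can be recognized from three neighboring cells, so a blank gets two names according to where it sits.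

Signs $\epsilon,\epsilon'$ range over $\{+,-\}$, and $a,b$ over $\{0,1,2\}$. The symbols are:

- a wall $\omega$, and letters $\kappa_1,\dots,\kappa_N$;
- left cells $B^\epsilon$ (left blank) and $L^\epsilon_a$;
- right cells $E^{\epsilon'}$ (right blank) and $R^{\epsilon'}_a$;
- heads $[q,a,\epsilon,\epsilon']$ with $q\in\{r,s,l,m\}$, which makes $4\cdot3\cdot4=48$ heads.

The allowed transitions are:

- $\omega\to B^\epsilon$; $L^\epsilon_a$ $(a\ne 0)$; all heads.
- $B^\epsilon\to B^\epsilon$; $L^\epsilon_a$ $(a\ne0)$; $[\cdot,\cdot,\epsilon,\cdot]$; $\kappa_1,\dots,\kappa_N$.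
- $L^\epsilon_a\to L^\epsilon_b$ (all $b$); $[\cdot,\cdot,\epsilon,\cdot]$.
- $[q,a,\epsilon,\epsilon']\to R^{\epsilon'}_b$ (all $b$); $E^{\epsilon'}$; $\omega$.
- $R^{\epsilon'}_0\to R^{\epsilon'}_b$ (all $b$).
- $R^{\epsilon'}_a\to R^{\epsilon'}_b$ (all $b$); $E^{\epsilon'}$; $\omega$, for $a\ne0$.
- $E^{\epsilon'}\to E^{\epsilon'}$; $\omega$.
- $\kappa_i\to E^+$; $E^-$.

Let $A=A_N$ be the transition matrix and $X$ its vertex shift. Every symbol is reachable from $\omega$ ($L_0$ through $L_1$, right cells through heads, $\kappa_i$ through $B$) and reaches $\omega$ ($B,L$ through heads, $R_0$ through $R_1$, $\kappa_i$ through $E$). Since also $B^+\to B^+$, the matrix $A$ is primitive. The $48$ loops $\omega\to\text{head}\to\omega$ give $\lambda_A\ge\sqrt{48}>1$.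

**Definition.** A *zone* of $y\in X$ is a maximal $\omega$-free interval $J$ (finite or infinite). From the transitions, it reads: left cells, then possibly one head or one $\kappa_i$, then right cells. A zone with a head is *headed*; its left cells carry the head's sign $\epsilon$ and its right cells the head's sign $\epsilon'$. The *content* of a cell is $0$ for $B,E$ and $a$ for $L_a,R_a,[q,a,\cdot,\cdot]$.

For example,
$$\omega\; B^+\;L^+_1\;L^+_0\;[s,2,+,+]\;R^+_0\;R^+_2\;E^+\;\omega$$
is an allowed word. Its zone has contents $0,1,0,2,0,2,0$. The two zeros on the left have different names.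

**(N)** A left cell $y_i$ of content $0$ is a $B$ if and only if $y_{i-1}\in\{\omega,B^\pm\}$, and is $L_0$ if and only if $y_{i-1}$ is some $L_b$. A right cell $y_i$ of content $0$ is an $E$ if and only if $y_{i+1}\in\{E^\pm,\omega\}$, and is $R_0$ if and only if $y_{i+1}$ is some $R_b$.

This can be read off: the predecessors of $B$ are $\omega,B$, those of $L_0$ are the $L_b$, and the followers of $E$ and of $R_0$ are as listed. So names on the left depend only on what is further left, and names on the right only on what is further right. That makes local updates possible.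

**Lemma 6 (updates).** Let $J$ be a headed zone of $y$ with contents $t$, head at $h$, signs $\epsilon,\epsilon'$. Let $\tilde h\in J$ with $|\tilde h-h|=1$, let $\tilde q$ be a state, and let $\tilde t$ equal $t$ off $\{h,\tilde h\}$. Then there is a unique $\tilde y\in X$ that equals $y$ off $\{h,\tilde h\}$, with contents $\tilde t$ and head at $\tilde h$ in state $\tilde q$, and with the same signs. The opposite update restores $y$.

*Proof.* Uniqueness is (N): the head symbol at $\tilde h$ is prescribed, and the cell at $h$ has prescribed side, sign and content, so (N) names it.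

Existence for $\tilde h=h+1$: put $\tilde y_{h+1}=[\tilde q,\tilde t_{h+1},\epsilon,\epsilon']$, and let $\tilde y_h$ be the left cell of sign $\epsilon$ and content $\tilde t_h$, named by (N) from $y_{h-1}$ if $\tilde t_h=0$. As a predecessor of a head of sign $\epsilon$, $y_{h-1}\in\{\omega,B^\epsilon,L^\epsilon_b\}$. The transitions from $\omega$ and $B^\epsilon$ allow $B^\epsilon$ and $L_a^\epsilon$ with $a\neq0$, and those from $L_b^\epsilon$ allow every $L_a^\epsilon$, so $y_{h-1}\to\tilde y_h$. Any left cell of sign $\epsilon$ may precede $\tilde y_{h+1}$. Finally $y_{h+1}$ was a right cell, so $y_{h+2}\in\{R^{\epsilon'}_b,E^{\epsilon'},\omega\}$, and a head may precede all of these.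

Existence for $\tilde h=h-1$: put $\tilde y_{h-1}=[\tilde q,\tilde t_{h-1},\epsilon,\epsilon']$, and let $\tilde y_h$ be the right cell of sign $\epsilon'$ and content $\tilde t_h$, named from $y_{h+1}\in\{R^{\epsilon'}_b,E^{\epsilon'},\omega\}$. A content $0$ gives $E^{\epsilon'}$ before $E^{\epsilon'}$ or $\omega$, and $R^{\epsilon'}_0$ before $R^{\epsilon'}_b$. Contents $a\ne0$ give $R_a^{\epsilon'}$, which may precede all three. A head precedes any right cell of sign $\epsilon'$, and $y_{h-2}$, a predecessor of a left cell, lies in $\{\omega,B^\epsilon,L^\epsilon_b\}$ and may precede the head.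

Performing the opposite update on $\tilde y$ gives a point equal to $y$ off $\{h,\tilde h\}$ with the data of $y$; by uniqueness it is $y$. $\square$

## 5. The lattice of this shift has rank two

**Lemma 7.** $M=\mathbb Z\alpha\oplus\mathbb Z\beta$, where $\alpha(B^\pm)=\pm1$, $\beta(E^\pm)=\pm1$, $\beta(R_0^\pm)=\mp1$, and $\alpha,\beta$ vanish on all other symbols. Moreover $\mu_v=v(B^+)\alpha+v(E^+)\beta$.

*Proof.* We solve $Av=v$, that is, $v(a)=\sum_{a\to b}v(b)$. Symbols with equal follower sets have equal values, so write $w=v(\omega)$, $p_\epsilon=v(E^\epsilon)$, $c_\epsilon=v(R^\epsilon_0)$, $f_\epsilon=v(R^\epsilon_1)=v(R^\epsilon_2)$, $\eta_{\epsilon'}=v([\cdot,\cdot,\cdot,\epsilon'])$, $x_\epsilon=v(L^\epsilon_a)$, $b_\epsilon=v(B^\epsilon)$, $\chi=v(\kappa_i)$. The equations give in turn: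

- $E$: $p=p+w$, so $w=0$.
- $R_0$: $c=c+2f$, so $f=0$.
- $R_a$, $a\ne0$: $f=c+2f+p+w$, so $c=-p$.
- heads: $\eta=c+2f+p+w=0$.
- $L$: $x=3x+12(\eta_++\eta_-)=3x$, so $x=0$.
- $\kappa$: $\chi=p_++p_-$.
- $B$: $b=b+2x+12(\eta_++\eta_-)+N\chi=b+N\chi$, so $\chi=0$ and $p_-=-p_+$.
- $\omega$: $0=w=b_++b_-+2(x_++x_-)+24(\eta_++\eta_-)=b_++b_-$.

So $v=b_+\alpha+p_+\beta$, and conversely $\alpha,\beta$ satisfy all the equations. $\square$

Thus $\rho$ takes values in $GL(M)\cong GL_2(\mathbb Z)$. Put
$$U=\{y:y_i=B^+\ \forall i\le0\},\qquad U'=\{y:y_i=E^+\ \forall i\le0\}.$$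
These are ray cylinders of level $0$ with $\alpha(U)=1,\ \beta(U)=0,\ \alpha(U')=0,\ \beta(U')=1$. An element of $M$ is therefore determined by its values on $U$ and $U'$.

## 6. Translating the empty zones: the right matrix at the wrong speed

The lattice sees $B$ on the left and $E$ on the right. So the first thing to try is to convert right blanks into left blanks by moving a head across a blank zone.

Let $\theta$ reverse the sign $\epsilon'$ of all right cells and heads. It is a permutation of the symbols that preserves the transition rules, so $\theta\in\mathrm{Aut}(\sigma_A)$ and $\theta^2=1$.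

**Definition.** A headed zone is *empty* if its head, at $h$, is $[r,0,\epsilon,\epsilon']$, with $y_{h-1}\in\{\omega,B^\epsilon\}$ and $y_{h+1}\in\{\omega,E^{\epsilon'}\}$.

By (N), all left cells of an empty zone are then $B$'s, all right cells are $E$'s and all contents are $0$: three cells are enough to see this.

**Definition of $\hat\tau$.** $\hat\tau$ changes only empty zones $J$. If $\epsilon=\epsilon'$, it moves the head one cell right (contents stay $0$, state stays $r$) if $h+1\in J$, and otherwise reverses $\epsilon'$. If $\epsilon\neq\epsilon'$, it moves the head one cell left if $h-1\in J$, and otherwise reverses $\epsilon$. A sign reversal is called a *flip*.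

A flip changes only the head symbol: the head sits at the end of $J$ on the flipped side, so there are no cells on that side, and the neighbor there is $\omega$, which may precede or follow every head. So $\hat\tau$ maps $X$ to $X$. The update depends only on $y_{[h-1,h+1]}$ and changes only cells of $\{h-1,h,h+1\}$ in the zone of the head; as each zone has at most one head, $\hat\tau$ is a sliding block code.

**Lemma 8.** $\hat\tau\in\mathrm{Aut}(\sigma_A)$ and $\hat\tau^{-1}=\theta\hat\tau\theta$. Both map empty zones to empty zones.

*Proof.* When the head moves right, the new left cell has content $0$ and is named $B$ from $y_{h-1}\in\{\omega,B\}$; when it moves left, the new right cell is named $E$. So empty zones go to empty zones, also under $\theta$. The map $\theta\hat\tau\theta$ follows the rules of $\hat\tau$ with "equal" and "unequal" signs interchanged. We check $\theta\hat\tau\theta\hat\tau=1$. After a move of $\hat\tau$ the signs are as before, and the second map makes the opposite move, which leads back into $J$. After a flip at an end of $J$, the equality of the signs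 is reversed, so the second map attempts the same impossible move and reverses the same sign back. Hence $\theta\hat\tau\theta\hat\tau=1$, and conjugating by $\theta$ gives $\hat\tau\theta\hat\tau\theta=1$. $\square$

**Lemma 9.** $\hat\tau^*\alpha=\alpha$ and $\hat\tau^*\beta=\beta-2\alpha$.

*Proof.* *On $U'$.* For $y\in U'$ the zone containing $(-\infty,0]$ has right cells extending infinitely to the left, so it has no head and $\hat\tau^{\pm1}$ fix it. Hence $\hat\tau(U')=U'$.

*On $U$.* For $y\in U$ the zone $J$ containing $(-\infty,0]$ is left-infinite; if headed, its head is at some $h\ge1$ with $\epsilon=+$. No flip of $\epsilon$ occurs in such a zone. So $\hat\tau y\notin U$ only if $J$ is empty, $\epsilon'=-$ and $h=1$; then the head moves to $0$ and leaves $E^-$ at $1$. Conversely, if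
$$y\in W:=\{y:y_i=B^+\ (i\le-1),\ y_0=[r,0,+,-],\ y_1=E^-\},$$
then its zone is empty with unequal signs, and $\hat\tau^{-1}$ moves the head right to $1$, leaving $B^+$ at $0$. So $\hat\tau^{-1}y\in U$, and $\hat\tau(U)\setminus U=W$.

Likewise, for $y\in U$, $\hat\tau^{-1}y\notin U$ exactly when $J$ is empty, $\epsilon'=+$ and $h=1$, so
$$U\setminus\hat\tau(U)=P:=\{y\in U:y_1=[r,0,+,+],\ y_2\in\{E^+,\omega\}\}.$$
Now $W$ is one ray cylinder ending in $E^-$, and $P$ is the disjoint union of two, ending in $E^+$ and $\omega$. By (3),
$$\beta(\hat\tau U)=0+(-1)-(1+0)=-2,\qquad\alpha(\hat\tau U)=\alpha(U)=1 .$$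
Comparing values on $U$ and $U'$ gives the lemma. $\square$

So $\rho(\hat\tau)=(\hat\tau^*)^{-1}$ fixes $\alpha$ and sends $\beta$ to $\beta+2\alpha$: this is the matrix of Lemma 3.

*What the letters $\kappa_i$ do.* Suppose we remove them. The matrix stays primitive and the equations of Lemma 7 leave $p_+,p_-$ independent, so $M$ has basis $\alpha,\beta_+,\beta_-$, where $\beta_\pm$ is $1$ on $E^\pm$ and $-1$ on $R_0^\pm$. With the same $W$ and $P$ we get $\beta_+(\hat\tau U)=0-1=-1$ and $\beta_-(\hat\tau U)=1-0=1$, so $\hat\tau^*$ fixes $\alpha$ and $\beta_++\beta_-$ and sends $\beta_+$ to $\beta_+-\alpha$. In the basis $\alpha,\ \beta_++\beta_-,\ \beta_+$ this is $e_{13}(-1)$, which Section 2 showed to be group distorted in $GL_3(\mathbb Z)$. The $\kappa_i$ force $p_-=-p_+$ and bring the rank down to two.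

*Where $\hat\tau$ fails.* Let $y_i=B^+$ for $i<-n$, $y_{-n}=[r,0,+,+]$, $y_i=E^+$ for $i>-n$, and let $z_i=E^+$ for all $i$. They agree on $[-(n-1),n-1]$. But $\hat\tau^n$ moves the head of $y$ to $0$, while $\hat\tau^nz=z$. So $R(\hat\tau^n)\ge n$, and $\hat\tau$ is not range distorted. The trouble is that after a move the zone is again empty, so $\hat\tau$ moves the head again.

This suggests inserting, after each application of $\hat\tau$, a step that spoils the emptiness and never restores it: a reversible machine whose orbit from the blank tape never returns to a blank tape, even up to translation. For the composition to be slow, the machine must itself move slowly.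

## 7. A slow reversible machine

The states are $r,s,l,m$, with $d(r)=d(s)=+1$ and $d(l)=d(m)=-1$. The tape symbols are $0,1,2$. Define $\Delta(q,a)=(q',a')$ by
$$\begin{array}{c|ccc}&0&1&2\\\hline r&(s,1)&(l,0)&(s,0)\\ s&(m,2)&(l,1)&(l,2)\\ l&(m,1)&(r,0)&(m,0)\\ m&(s,2)&(r,1)&(r,2)\end{array}$$
$\Delta$ is a bijection of $\{r,s,l,m\}\times\{0,1,2\}$: in the order $a'=0,1,2$, the state $s$ comes from $r2,r0,m0$; $l$ from $r1,s1,s2$; $m$ from $l2,l0,s0$; $r$ from $l1,m1,m2$.

A **configuration** is $c=(t,h,q)$ with $t\in\{0,1,2\}^{\mathbb Z}$, $h\in\mathbb Z$. The **step** $S$: with $\Delta(q,t_h)=(q',a')$, write $a'$ at $h$, move to $h+d(q')$, enter state $q'$. It is invertible. For $S^{-1}$, from $(t,h,q)$ let $g=h-d(q)$ and $(q_1,a_1)=\Delta^{-1}(q,t_g)$; write $a_1$ at $g$ and put the head at $g$ in state $q_1$. The mirror $i\mapsto-i$, $r\leftrightarrow l$, $s\leftrightarrow m$ is a symmetry of $S$, as the table shows. (Up to notation, this is the type of machine known as SMART; everything we need is proved here.)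

Run it by hand from the blank tape with $r$ at $0$. The step $r0$ writes $1$ at $0$, giving $s$ at $1$. Then $s0$ writes $2$ at $1$, giving $m$ at $0$; $m1$ leaves the $1$, giving $r$ at $1$; $r2$ erases the $2$, giving $s$ at $2$. So three steps carried $s$ from $1$ to $2$ and left the tape unchanged. The next three cells of travel cost more and more, as the following lemma makes exact. Let $a_0=0$, $a_{n+1}=3a_n+3$, that is, $a_n=\frac32(3^n-1)$, so $a_1=3,\ a_2=12,\ a_3=39$.

**Lemma 10.** For $n\ge0$ and a configuration $(t,h,q)$:

- $P_r(n)$: if $q=r$, $t=0$ on $[h,h+n-1]$ and $t_{h+n}\ne0$, then $S^{a_n}c=(t,h+n,r)$, and the head stays in $[h,h+n]$ during times $0,\dots,a_n$.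
- $P_s(n)$: if $q=s$, $t_{h-1}\ne0$ and $t=0$ on $[h,h+n-1]$, then $S^{a_n}c=(t,h+n,s)$, and the head stays in $[h-1,h+n]$.
- $P_l(n)$: if $q=l$, $t=0$ on $[h-n+1,h]$ and $t_{h-n}\ne0$, then $S^{a_n}c=(t,h-n,l)$, head in $[h-n,h]$.
- $P_m(n)$: if $q=m$, $t_{h+1}\ne0$ and $t=0$ on $[h-n+1,h]$, then $S^{a_n}c=(t,h-n,m)$, head in $[h-n,h+1]$.

*Proof.* For $n=0$ there is nothing to do. Assume all four for $n$; by the mirror it is enough to prove $P_r(n+1)$ and $P_s(n+1)$.

$P_r(n+1)$, with $x=t_{h+n+1}\ne0$. The step $r0$ writes $1$ at $h$, giving $s$ at $h+1$. By $P_s(n)$, which applies since $t_h=1$, $s$ reaches $h+n+1$. The step $sx$ leaves $x$, giving $l$ at $h+n$. By $P_l(n)$, since $t_h=1\ne0$, $l$ reaches $h$. The step $l1$ restores $0$, giving $r$ at $h+1$. By $P_r(n)$, $r$ reaches $h+n+1$. This takes $3a_n+3$ steps, with the head in $[h,h+n+1]$.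

$P_s(n+1)$, with $y=t_{h-1}\ne0$. By $P_s(n)$, $s$ reaches $h+n$ and reads $0$; it writes $2$, giving $m$ at $h+n-1$. By $P_m(n)$, since $t_{h+n}=2$, $m$ reaches $h-1$. The step $my$ leaves $y$, giving $r$ at $h$. By $P_r(n)$, since $t_{h+n}=2$, $r$ reaches $h+n$. The step $r2$ restores $0$, giving $s$ at $h+n+1$. This takes $3a_n+3$ steps, with the head in $[h-1,h+n+1]$. $\square$

Long blank blocks thus take exponential time to cross. On an arbitrary tape we show that the machine can leave a neighborhood only by first producing a long blank block.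

**Definition.** $c$ is *$n$-ready with block $I=[u,u+n-1]$* if $t=0$ on $I$ and one of the following holds: $q=r$, $h=u$; or $q=s$, $h=u$, $t_{u-1}\ne0$; or $q=l$, $h=u+n-1$; or $q=m$, $h=u+n-1$, $t_{u+n}\ne0$.

For $n=0$ the block is empty, with $u=h$ for $r,s$ and $u=h+1$ for $l,m$: every configuration in state $r$ or $l$ is $0$-ready, and one in state $s$ is $0$-ready exactly when $t_{h-1}\ne0$.

**Lemma 11.** If $c$ is $n$-ready with block $[u,u+n-1]$, then for some $T\ge0$ the configuration $S^Tc$ is $(n+1)$-ready with block $[u',u'+n]$, $u'\in\{u-1,u\}$, and the head stays in $[u-2,u+n+1]$ during times $0,\dots,T$.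

*Proof.* First two auxiliary facts.

($*$) If $r$ is at $u+n$, $t=0$ on $[u,u+n-1]$ and $t_{u+n}=2$, then after two steps the configuration is $(n+1)$-ready with block $[u,u+n]$. Indeed $r2$ makes $t_{u+n}=0$ and gives $s$ at $u+n+1$. If $t_{u+n+1}\ne0$, the next step gives $l$ at $u+n$. If $t_{u+n+1}=0$, it writes $2$ there and gives $m$ at $u+n$, with $t_{u+n+1}=2\neq0$. Both are ready.

($*'$) (mirror) If $l$ is at $u-1$, $t=0$ on $[u,u+n-1]$ and $t_{u-1}=2$, then after two steps it is $(n+1)$-ready with block $[u-1,u+n-1]$, the head having stayed $\ge u-2$.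

*State $r$ at $u$.* If $t_{u+n}=0$, take $T=0$, $u'=u$. Otherwise let $x=t_{u+n}\neq0$; by $P_r(n)$, $r$ reaches $u+n$. If $x=2$, use ($*$). If $x=1$, the step makes $t_{u+n}=0$ and gives $l$ at $u+n-1$. Let $y=t_{u-1}$. If $y=0$, we are $(n+1)$-ready with block $[u-1,u+n-1]$. If $y\ne0$, then by $P_l(n)$ $l$ reaches $u-1$. If $y=1$, the step gives $r$ at $u$ with zeros on $[u,u+n]$, which is $(n+1)$-ready. If $y=2$, use ($*'$).

*State $s$ at $u$, $y=t_{u-1}\ne0$.* If $t_{u+n}=0$, take $T=0$, $u'=u$. Otherwise let $x=t_{u+n}\neq0$; by $P_s(n)$, $s$ reaches $u+n$; a step leaves $x$ and gives $l$ at $u+n-1$; by $P_l(n)$, $l$ reaches $u-1$. If $y=2$, use ($*'$). If $y=1$, then $t_{u-1}$ becomes $0$ and $r$ is at $u$; by $P_r(n)$, $r$ reaches $u+n$. If $x=2$, use ($*$). If $x=1$, the step gives $l$ at $u+n-1$ with zeros on $[u-1,u+n-1]$, which is $(n+1)$-ready with $u'=u-1$.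

States $l,m$ are mirror images: the conclusion says that the block grows by one cell at one of its ends while the head stays within two cells of the old block, which is mirror-invariant. All excursions above lie in $[u-2,u+n+1]$. $\square$

**Lemma 12 (slowness).** Put $D(n)=2\lceil\log_3(n+1)\rceil+3$. For $n\ge 1$ and any configuration, the head positions during $n$ consecutive applications of $S$ (or of $S^{-1}$) lie in an interval of diameter at most $D(n)$.

*Proof.* The positions visited by $n$ applications of $S^{-1}$ from $c$ are those visited by $n$ applications of $S$ from $S^{-n}c$. So it suffices to treat $S$.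

*A ready time.* At some time $T_0\le1$ the configuration is $0$-ready. This holds at time $0$ unless $q=s$, $t_{h-1}=0$, or the mirror case. If $q=s$, $t_{h-1}=0$, one step gives at $h-1$ either $l$, or $m$ with a $2$ on its right; both are $0$-ready with $u_0=h$. In the mirror case $u_0=h+1$. If $T_0=0$ then $h\in\{u_0-1,u_0\}$ by definition. In all cases the head is in $\{u_0-1,u_0\}$ during times $0,\dots,T_0$.

*Growing blocks.* By Lemma 11 there are times $T_0\le T_1\le\cdots$ at which the configuration is $j$-ready with block starting at $u_j$, where $u_{j+1}\in\{u_j-1,u_j\}$, and during $[T_j,T_{j+1}]$ the head is in $[u_j-2,u_j+j+1]$. Let $p=1+\lceil\log_3(n+1)\rceil$. Since $u_0-j\le u_j\le u_0$, up to time $T_p$ the head is in $[u_0-p-1,u_0+p]$.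

*Waiting.* From time $T_p$ on, the head stays in $[u_p-1,u_p+p]$ for $a_{p-1}$ further steps. In state $s$ this is $P_s(p)$. In state $r$, the first step produces $s$ at $u_p+1$ with a $1$ on its left and zeros on $[u_p+1,u_p+p-1]$, so $P_s(p-1)$ applies. States $l,m$ are mirrored. Since $a_{p-1}=\frac32(3^{p-1}-1)\ge\frac32n\ge n$ and $[u_p-1,u_p+p]\subset[u_0-p-1,u_0+p]$, all positions at times $0,\dots,n$ lie in an interval of diameter $2p+1=D(n)$. $\square$

**Lemma 13 (no return).** Let $e_h=(0^{\mathbb Z},h,r)$. For $k\ne0$ and all $h,h'$, $S^k(e_h)\ne e_{h'}$.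

*Proof.* Exchanging $h,h'$ if necessary, let $k\ge1$, and suppose $S^ke_h=e_{h+\delta}$. As $S$ commutes with translations, $S^{jk}e_h=e_{h+j\delta}$ for all $j\ge0$. If $\delta\ne0$, then $j|\delta|\le D(jk)$ for all $j\geq1$, which is false for large $j$. If $\delta=0$, the orbit is periodic and the head stays bounded. But $Se_h$ has $s$ at $h+1$, $t_h=1$ and zeros elsewhere, so by $P_s(n)$ the head reaches $h+1+n$ for every $n$. This is a contradiction. $\square$

## 8. The machine as an automorphism

We now let the machine run inside the headed zones of $X$. The two signs store the direction of time: equal signs mean forward, unequal signs backward. At the end of a zone, time is reversed.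

**Definition of $\hat S$.** $\hat S$ fixes walls and zones without a head. On a headed zone $J$ with data $(t,h,q,\epsilon,\epsilon')$:

- If $\epsilon=\epsilon'$, let $(q',a')=\Delta(q,t_h)$. If $h+d(q')\in J$, perform the step $S$. Otherwise flip: reverse $\epsilon'$ if $d(q')=+1$ (then $h=\max J$), reverse $\epsilon$ if $d(q')=-1$ (then $h=\min J$).
- If $\epsilon\ne\epsilon'$, let $g=h-d(q)$. If $g\in J$, perform the step $S^{-1}$. Otherwise flip: reverse $\epsilon'$ if $d(q)=-1$ ($h=\max J$), reverse $\epsilon$ if $d(q)=+1$ ($h=\min J$).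

Steps are updates as in Lemma 6, and flips change only the head symbol, next to an $\omega$, as before. In the zone displayed in Section 4 the signs are equal and $\Delta(s,2)=(l,2)$, so $\hat S$ produces $\omega\,B^+\,L_1^+\,[l,0,+,+]\,R_2^+\,R_0^+\,R_2^+\,E^+\,\omega$. The update depends only on $y_{[h-1,h+1]}$ and changes only cells of $\{h-1,h,h+1\}$, so $\hat S$ is a sliding block code.

**Lemma 14.** $\hat S\in\mathrm{Aut}(\sigma_A)$ and $\hat S^{-1}=\theta\hat S\theta$.

*Proof.* $\theta\hat S\theta$ follows the same rules with "equal" and "unequal" interchanged. We check $\theta\hat S\theta\hat S=1$. If $\hat S$ performs a step ($S$ for equal signs, $S^{-1}$ for unequal signs), the signs are unchanged and the second map attempts the inverse step, which is possible because it leads back to the old head position in $J$; by Lemma 6 it restores the point. If $\hat S$ flips, then $(t,h,q)$ is unchanged and equality of signs is reversed, so the second map attempts the very same impossible step and reverses the same sign back. Conjugating by $\theta$ gives $\hat S\theta\hat S\theta=1$.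 $\square$

The machine alone is invisible to the lattice.

**Lemma 15.** $\hat S^*=\mathrm{id}_M$.

*Proof.* As in Lemma 9, $\hat S(U')=U'$. Let $y\in U$, with left-infinite zone $J\supset(-\infty,0]$. No flip of $\epsilon$ occurs in $J$, and a head of $J$ is at some $h\geq1$ with $\epsilon=+$. So $\hat Sy\notin U$ if and only if the head moves from $1$ to $0$, and the same holds for $\hat S^{-1}$.

*The sets that can be gained.* For $q_1\in\{r,s,l,m\}$ and $a_1,b\in\{0,1,2\}$ let
$$V(\epsilon',q_1,a_1,b)=\{y:y_i=B^+\ (i\le-1),\ y_0=[q_1,a_1,+,\epsilon'],\ y_1\text{ a right cell of content }b\}.$$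
If $b\ne0$, then $\mu_v(V)=v(R^{\epsilon'}_b)$. If $b=0$, then $\mu_v(V)=v(R_0^{\epsilon'})+v(E^{\epsilon'})$. In all cases $\alpha(V)=\beta(V)=0$.

*$\hat S(U)\setminus U$.* Equal signs: a head $[q,a,+,+]$ at $1$ with $\Delta(q,a)=(q',a')$ and $d(q')=-1$ moves to $0$, where the content is $0$, and leaves a right cell of content $a'$ at $1$. The result is in $V(+,q',0,a')$. Conversely, let $y'\in V(+,q',0,a')$ with $d(q')=-1$. Then $\hat S^{-1}$ performs $S^{-1}$, which moves the head to $1\in J$ and leaves at $0$ a left cell of content $0$; it is $B^+$ by (N), so $\hat S^{-1}y'\in U$.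

Unequal signs: a head $[q,b,+,-]$ at $1$ with $d(q)=+1$ moves to $0$ by $S^{-1}$. With $(q_1,a_1)=\Delta^{-1}(q,0)$ the result is in $V(-,q_1,a_1,b)$. Conversely, for $y'$ in such a set, $\hat S^{-1}$ performs $S$: since $\Delta(q_1,a_1)=(q,0)$ with $d(q)=+1$, it writes content $0$ at cell $0$, which becomes $B^+$, and moves the head to $1\in J$. So $\hat S^{-1}y'\in U$.

Hence $\hat S(U)\setminus U$ is a finite disjoint union of sets $V$, and $\alpha,\beta$ vanish on it.

*$U\setminus\hat S(U)$.* This is the set of $y\in U$ with head at $1$ that $\hat S^{-1}$ moves to $0$: those with $y_1=[q,b,+,+]$, $d(q)=+1$, and those with $y_1=[q,a,+,-]$ where $\Delta(q,a)=(q',a')$ has $d(q')=-1$. It is a finite union of level-$1$ ray cylinders ending in heads, where $\alpha$ and $\beta$ vanish.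

By (3), $\alpha(\hat SU)=1$ and $\beta(\hat SU)=0$. $\square$

## 9. The composition $\psi=\hat S\circ\hat\tau$

Define $\psi=\hat S\circ\hat\tau$ ($\hat\tau$ first). For a one-cell zone, write the signs of its head $[r,0,\epsilon,\epsilon']$ as $(\epsilon,\epsilon')$. From $(+,+)$, $\hat\tau$ flips to $(+,-)$ and $\hat S$ to $(-,-)$; then $\hat\tau$ flips to $(-,+)$ and $\hat S$ to $(+,+)$. So $\psi^2$ fixes this zone.

**Proof of Theorem 1(b).** By Lemmas 9 and 15, $\psi^*=\hat\tau^*\hat S^*=\hat\tau^*$, so
$$(\psi^*)^n\beta=\beta-2n\alpha, \tag{4}$$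
and $\rho(\psi)=(\psi^*)^{-1}$ fixes $\alpha$ and sends $\beta$ to $\beta+2\alpha$. In the basis $(\alpha,\beta)$ this is $\begin{pmatrix}1&2\\0&1\end{pmatrix}$. Lemma 3 gives the lower bound on $L_F(\psi^n)$, and so $\psi$ is not group distorted. $\square$

It remains to see that the head still moves slowly. Fix $n\ge1$, write $D=D(n)$, and take a headed zone $J$ of some $y\in X$. Apply $\hat\tau,\hat S,\hat\tau,\hat S,\dots$ ($n$ times each) and follow the head.

**Definition.** An *event* is a flip (of $\hat S$ or $\hat\tau$) or a *$\tau$-move* (an application of $\hat\tau$ that moves the head). Cutting the head path at the events gives *runs* $Q_0,\dots,Q_k$, each being the set of head positions between two successive events (or before the first, or after the last).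

Within a run only steps of $\hat S$ occur, all $S$ or all $S^{-1}$, since equality of signs changes only at flips. Fill the tape outside $J$ with zeros: these are at most $n$ consecutive steps of the machine on $\mathbb Z$. So by Lemma 12 each run has diameter at most $D$. At a flip, the head is at an end of $J$ and does not move.

**Lemma 16.** Two consecutive events are never both $\tau$-moves.

*Proof.* Suppose they are. Since $\hat\tau$ and $\hat S$ alternate, between them there are $k\ge1$ applications of $\hat S$, all of them steps of one kind. Any application of $\hat\tau$ in between acts as the identity. These steps lead from an empty zone (just after the first $\tau$-move) to an empty zone (just before the second). Filling with zeros gives $S^{k}(e_{h_1})=e_{h_2}$ or $S^{-k}(e_{h_1})=e_{h_2}$, contradicting Lemma 13. $\square$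

**Lemma 17.** The head path has diameter at most $D':=3D+4$.

*Proof.* Consecutive runs end and start at distance at most $1$. If $k\le1$ the diameter is at most $2D+1$. Let $k\ge2$. If $|J|\le2D+4$ the claim is clear. Otherwise consider $Q_i$ with $1\le i\le k-1$. It lies between two events, one of which is a flip by Lemma 16, so $Q_i$ contains an end of $J$. As it has diameter at most $D$, it lies in
$$J_-=\{i\in J:i-\min J\le D\}\quad\text{or}\quad J_+=\{i\in J:\max J-i\le D\},$$
where a set is absent if that end is infinite. If both exist, then $\max J-\min J\ge2D+4$, so their distance is at least $4$. Since consecutive runs are at distance at most $1$, $Q_1,\dots,Q_{k-1}$ all lie in the same one, which has diameter at most $D$. The runs $Q_0$ and $Q_k$ each add at most $D+1$. The total is at most $3D+2$. $\square$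

**Proof of Theorem 1(a).** Let $K=2D'+2$ and let $y,z\in X$ agree on $[-K,K]$. We show $\psi^n(y)_0=\psi^n(z)_0$. A cell changes only if the head of its zone visits it, and walls never change.

*A head near $0$.* Suppose the zone $J$ of $0$ in $y$ has its head at $h$ with $|h|\le D'+1$. The window $[h-D'-1,h+D'+1]$ lies in $[-K,K]$ and contains $0$. There is no wall between $0$ and $h$ in $y$, hence none in $z$, so $h$ is also the head of the zone of $0$ in $z$. That zone meets the window in the same cells. During the $2n$ half-steps the head of $y$ stays in $[h-D',h+D']$ by Lemma 17, and each half-step depends only on the head and its two neighbors, which are cells of $J$ in the window or walls. By induction over the half-steps, the two zones evolve identically inside the window. So $\psi^n(y)_0=\psi^n(z)_0$.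

*No head near $0$.* Suppose $y_0=\omega$, or the zone of $0$ in $y$ has no head at distance at most $D'+1$ from $0$. By the agreement on $[-K,K]$ the same holds for $z$. By Lemma 17 cell $0$ is never visited, in $y$ or in $z$. So $\psi^n(y)_0=y_0=z_0=\psi^n(z)_0$.

Hence $R(\psi^n)\le2D'+2=6D(n)+10=12\lceil\log_3(n+1)\rceil+28$. $\square$

This completes Theorem 1, and the assertion that range distorted implies group distorted for every $A$ is disproved.

## 10. The range grows at least logarithmically

The lattice also bounds $R(\psi^n)$ from below, because $|\beta|\le1$ on every ray cylinder.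

**Proof of Theorem 2(i).** By Lemmas 8 and 14,
$$\theta\psi\theta=\hat S^{-1}\hat\tau^{-1}=(\hat\tau\hat S)^{-1}=\hat\tau\psi^{-1}\hat\tau^{-1}.$$
So $\psi^{-n}=\hat\tau^{-1}\theta\,\psi^n\,\theta\hat\tau$, and by (1) $R(\psi^{-n})\le R(\psi^n)+c_0$ with $c_0=R(\hat\tau^{-1}\theta)+R(\theta\hat\tau)$ independent of $n$. Put $\bar r=\max(R(\psi^n),R(\psi^{-n}))$. By Lemma 5, $\psi^n(U)$ is a disjoint union of at most $|\mathcal A|^{2\bar r}$ ray cylinders, each with $|\beta|\le1$. By (4), $\beta(\psi^nU)=((\psi^*)^n\beta)(U)=-2n$. Hence $|\mathcal A|^{2\bar r}\ge2n$ and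
$$R(\psi^n)\ge\bar r-c_0\ge\frac{\log(2n)}{2\log|\mathcal A|}-c_0 .$$
With Theorem 1(a) this gives $R(\psi^n)\asymp\log n$. $\square$

## 11. Roots of unity and the group $\mathrm{Aut}^{(\infty)}(\sigma_A)$

An automorphism of $\sigma_A^k$ need not preserve $\sigma_A$-invariance of functionals, only $\sigma_A^k$-invariance. So we must check that passing to $\sigma_A^k$ adds no functionals; this amounts to excluding roots of unity from the spectrum of $A$.

**Lemma 18.** $1$ is the only root of unity that is an eigenvalue of $A$. Hence $\ker(A^k-I)=\ker(A-I)$ for all $k\ge1$.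

*Proof.* Let $\zeta\ne1$ be a root of unity and $Av=\zeta v$ with $v\ne0$ complex. Keep the notation of Lemma 7; symbols with equal followers still have equal values, as $\zeta\ne0$.

*Solving for $v$.* The equations give in turn:

- $E$: $\zeta p=p+w$, so $p_\pm=\frac{w}{\zeta-1}$.
- $R_0$: $\zeta c=c+2f$, so $f=\frac{(\zeta-1)c}{2}$. $R_a$: $(\zeta-2)f-c=p+w=\frac{\zeta w}{\zeta-1}$. The left side equals $\frac{(\zeta-2)(\zeta-1)-2}{2}\,c=\frac{\zeta(\zeta-3)}2c$, so $c=\frac{2w}{(\zeta-1)(\zeta-3)}$ and $f=\frac{w}{\zeta-3}$.
- heads have the followers of $R_1$, so $\eta=f$.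
- $L$: $(\zeta-3)x=12(\eta_++\eta_-)=24\eta$, so $x=\frac{24w}{(\zeta-3)^2}$.
- $\kappa$: $\chi=\frac{2w}{\zeta(\zeta-1)}$.
- $B$: $(\zeta-1)b=2x+24\eta+N\chi=2x+(\zeta-3)x+N\chi=(\zeta-1)x+\frac{2Nw}{\zeta(\zeta-1)}$.

If $w=0$ then $v=0$, so scale to $w=1$. The $\omega$-equation is $\zeta=2b+4x+48\eta$. Inserting $48\eta=2(\zeta-3)x$ and $2b=2x+\frac{4N}{\zeta(\zeta-1)^2}$, it becomes $\zeta=2\zeta x+\frac{4N}{\zeta(\zeta-1)^2}$. Multiplying by $\zeta(\zeta-1)^2(\zeta-3)^2$,
$$\zeta^2(\zeta-1)^2(\zeta-3)^2=48\,\zeta^2(\zeta-1)^2+4N(\zeta-3)^2. \tag{5}$$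

*The order of $\zeta$ is not a power of $2$.* Write it as $2^jo$ with $o>1$ odd, and let $\mathfrak p$ be a prime of $\mathbb Z[\zeta]$ containing $2$. Put $\xi=\zeta^{2^j}$, of order $o$. If $\zeta-1\in\mathfrak p$, then $\xi-1\in\mathfrak p$, and $\prod_{i=1}^{o-1}(1-\xi^i)=o$ gives $o\in\mathfrak p$, impossible since $2\in\mathfrak p$ and $o$ is odd. So $\zeta-1\notin\mathfrak p$, and $\zeta-3\equiv\zeta-1$ modulo $2$ is not in $\mathfrak p$ either. As $\zeta$ is a unit, the left side of (5) is not in $\mathfrak p$, while the right side is. This is a contradiction.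

*The order is $2^j$ with $j\ge2$.* In $\mathbb Z[\zeta]$ the element $\pi=\zeta-1$ generates a prime with $(2)=(\pi)^{2^{j-1}}$. For its valuation, $\mathrm{val}(2)=2^{j-1}\ge2$ and $\mathrm{val}(\zeta-3)=\mathrm{val}(\pi-2)=1$. The left side of (5) has valuation $4$, and the right side at least $2\,\mathrm{val}(2)+2\ge6$. This is a contradiction.

*$\zeta=-1$.* Then (5) reads $64=192+64N$, which is false.

This proves the first claim. Since $X^k-1$ has distinct roots, $\ker(A^k-I)=\bigoplus_{\zeta^k=1}\ker(A-\zeta I)=\ker(A-I)$. $\square$

**Proof of Theorem 2(ii).** Let $M^{(k)}$ be defined like $M$ with (i) replaced by $\sigma^k$-invariance. The first part of the proof of Lemma 4 did not use (i), so $\mu\in M^{(k)}$ has the form $\mu(U(x,n))=v_n(x_n)$ with (2), and $\sigma^k$-invariance gives $v_{n+k}=v_n$. Then $v_n=A^kv_{n+k}=A^kv_n$, so $v_n\in\ker(A^k-I)=\ker(A-I)$ for every $n$, and $v_n=Av_{n+1}=v_{n+1}$. Hence $M^{(k)}=M$.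

Let $\phi\in\mathrm{Aut}(\sigma_A^k)$. By compactness there is $\varrho$ such that $\phi(y)_i$ and $\phi^{-1}(y)_i$ depend only on $y_{[i-\varrho,i+\varrho]}$ for $0\le i<k$, hence for all $i$, by a rule depending on $i$ modulo $k$. The proof of Lemma 5 applies; the occurring words now also depend on $n$, which condition (ii) of $M$ allows. So $\phi^*M^{(k)}\subset M^{(k)}$, that is, $\phi^*M\subset M$, and the same for $\phi^{-1}$. Since $\mathrm{Aut}(\sigma_A^k)$ and $\mathrm{Aut}(\sigma_A^j)$ both lie in $\mathrm{Aut}(\sigma_A^{kj})$, the union $\mathrm{Aut}^{(\infty)}(\sigma_A)$ is a group. The map $\phi\mapsto(\phi^{-1})^*$ does not involve $k$, so it is a homomorphism $\mathrm{Aut}^{(\infty)}(\sigma_A)\to GL(M)\cong GL_2(\mathbb Z)$ extending $\rho$. Lemma 3 with $G=\mathrm{Aut}^{(\infty)}(\sigma_A)$ and $g=\psi$ gives the claim. $\square$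

## 12. Infinitely many conjugacy classes

**Proof of Theorem 2(iii).** The loops $\omega\to B^+\to\kappa_i\to E^+\to\omega$, $1\le i\le N$, can be concatenated freely and have length $4$. So $X$ has at least $N^j$ words of length $4j$ for every $j$, and $h_{top}(\sigma_{A_N})\ge\frac14\log N$. Each of these entropies is finite and they are unbounded in $N$. Since entropy is a conjugacy invariant, infinitely many conjugacy classes occur among the $\sigma_{A_N}$. $\square$
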